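\title{Hausdorff content under quasiconformal maps that are conformal off a compact set}

\begin{abstract}
Let $E\subset\mathbb C$ be compact and let $h$ be a principal $K$-quasiconformal map of the plane that is conformal outside $E$. We prove that the $d$-dimensional Hausdorff contents of $E$ and $h(E)$ are comparable, with constants depending only on $K$ and $d$, for every $0<d\le 2$. This was conjectured by Astala, Clop, Mateu, Orobitg and Uriarte-Tuero. For contents defined by gauges of less than quadratic growth, the comparison holds with constants that are polynomial in $K$. The proof bounds the distortion of a disk pointwise by the area of $E$ around it, and shows that this bound is exponentially integrable over a nearly optimal covering of $E$.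
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $|F|$ is the area of a set $F\subset\mathbb C$, $dA$ is area measure, $B(x,r)$ is an open disk and $\overline B(x,r)$ is its closure.

\subsection*{Hausdorff content}
For $0<d\le2$ the $d$-dimensional \emph{Hausdorff content} of $F\subset\mathbb C$ is
\[
\mathcal M^d(F)=\inf\Big\{\sum_j(\operatorname{diam}B_j)^d:\ F\subset\bigcup_jB_j\Big\},
\]
where the infimum is over countable coverings of $F$ by disks. We let the disks be open or closed and of positive radius. Admitting points, or only one kind of disk, gives the same number, because countably many disks can be enlarged at a total cost of at most $\varepsilon$. Unlike Hausdorff measure, content puts no upper bound on the diameters. It is finite on bounded sets, and it records the cost of covering $F$ at whichever scales are cheapest. Two values will be used later. First,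
\begin{equation}\label{eq:disk}
\mathcal M^d(\overline B(x,r))=(2r)^d .
\end{equation}
The disk covers itself, which gives $\le$. Conversely, take any covering. If some diameter is at least $2r$, the sum is at least $(2r)^d$. Otherwise $(\operatorname{diam}B_j)^d\ge(2r)^{d-2}(\operatorname{diam}B_j)^2=(2r)^{d-2}\frac4\pi|B_j|$ for all $j$, and the areas add up to at least $\pi r^2$. Second, for compact $F$,
\begin{equation}\label{eq:M2area}
\tfrac4\pi|F|\le\mathcal M^2(F)\le2|F| .
\end{equation}
The left inequality holds because a disk of diameter $\delta$ has area $\frac\pi4\delta^2$. For the right one, split an open set $U\supset F$ with $|U|\le|F|+\varepsilon$ into disjoint dyadic squares and circumscribe disks; a square of side $l$ then costs $2l^2$.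

\subsection*{Quasiconformal maps}
A homeomorphism $\phi:\Omega\to\Omega'$ between planar domains is \emph{$K$-quasiconformal} if $\phi\in W^{1,2}_{\mathrm{loc}}(\Omega)$ and
\[
\max_\alpha|\partial_\alpha\phi|\le K\min_\alpha|\partial_\alpha\phi|\quad\text{a.e. in }\Omega,
\]
where $\partial_\alpha$ is the derivative in the direction $e^{i\alpha}$. Infinitesimal circles are thus mapped to ellipses of eccentricity at most $K$. A $K$-quasiconformal map $h:\mathbb C\to\mathbb C$ is \emph{principal} if it is conformal outside some compact set and $h(z)=z+O(1/z)$ as $z\to\infty$. With $\partial=\frac12(\partial_x-i\partial_y)$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$, such a map satisfies a Beltrami equation $\bar\partial h=\mu\,\partial h$ a.e., where the \emph{coefficient} $\mu$ has $\|\mu\|_\infty\le\frac{K-1}{K+1}$ and vanishes where $h$ is conformal; moreover $\mu$ determines $h$ (Section~\ref{sec:background}).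

\subsection*{The results}
The following statement was posed as a conjecture in \cite{ACMOU}. It is known to hold for $d=1$ and for $d=2$.

\begin{theorem}\label{thm:main}
For $0<d\le2$ and $K\ge1$ there is a constant $C=C(K,d)$ such that for every compact set $E\subset\mathbb C$ and every principal $K$-quasiconformal map $h$ that is conformal on $\mathbb C\setminus E$,
\[
C^{-1}\mathcal M^d(E)\le\mathcal M^d(h(E))\le C\,\mathcal M^d(E).
\]
\end{theorem}

For $d<2$ the proof uses only two properties of the function $t^d$. Let $A\ge1$ and $0\le b<2$. A \emph{gauge of type $(A,b)$} is a nondecreasing function $\varphi:(0,\infty)\to(0,\infty)$ with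
\begin{equation}\label{eq:gauge}
\varphi(\lambda r)\le A\lambda^b\varphi(r)\qquad(r>0,\ \lambda\ge1).
\end{equation}
Put $\mathcal M^\varphi(F)=\inf\sum_j\varphi(\operatorname{diam}B_j)$, over countable coverings of $F$ by disks of positive radius. The gauge $t^d$ with $0<d<2$ has type $(1,d)$ and gives $\mathcal M^d$. The gauge $t^d/\log(e+1/t)$ has type $(1/\epsilon,d+\epsilon)$ whenever $0<\epsilon\le1$ and $d+\epsilon<2$, because $\log(e+1/r)\le(1+\log\lambda)\log(e+1/(\lambda r))$ and $1+\log\lambda\le\lambda^\epsilon/\epsilon$. Condition \eqref{eq:gauge} with $b<2$ says that, per unit of area covered, small disks are much more expensive than large ones.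

\begin{theorem}\label{thm:gauge}
Let $\varphi$ be a gauge of type $(A,b)$, $b<2$. There are constants $C,\gamma$ depending only on $A$ and $b$ such that for all $K\ge1$ and all $E,h$ as in Theorem~\ref{thm:main},
\[
C^{-1}K^{-\gamma}\mathcal M^\varphi(E)\le\mathcal M^\varphi(h(E))\le CK^{\gamma}\mathcal M^\varphi(E).
\]
\end{theorem}

Section~\ref{sec:growth} shows that for $1<d\le2$ the constant in Theorem~\ref{thm:main} has to grow like a power of $K$.

\subsection*{What the statement says}
If $|E|=0$, then $\mu=0$ a.e.\ and $h$ is the identity. So the theorem concerns sets of positive area, such as unions of many small disks. Content is the natural size for them: it stays finite, and it sees at which scales the set is cheap to cover. The normalization at infinity cannot be dropped, since $z\mapsto\lambda z$ multiplies $\mathcal M^d$ by $|\lambda|^d$. The next example shows that conformality off $E$ cannot be dropped either, and it also shows where the difficulty lies.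

\begin{example}[Radial stretching]\label{ex:radial}
Let $K>1$ and $0<r\le\frac12$. Put $h(z)=z$ for $|z|\ge1$, $h(z)=z|z|^{1/K-1}$ for $r\le|z|\le1$, and $h(z)=r^{1/K-1}z$ for $|z|\le r$. This is a Lipschitz homeomorphism. On the annulus $\mathcal A=\{r\le|z|\le1\}$ it stretches by $|z|^{1/K-1}$ tangentially and by $\frac1K|z|^{1/K-1}$ radially, and it is conformal elsewhere. So $h$ is principal and $K$-quasiconformal, and it maps $\overline B(0,r)$ onto $\overline B(0,r^{1/K})$.

For $E=\overline B(0,r)$, off which $h$ is not conformal, \eqref{eq:disk} gives $\mathcal M^d(h(E))/\mathcal M^d(E)=r^{-d(1-1/K)}$, which is unbounded as $r\to0$. Now let $E$ be any compact set containing $\mathcal A$. Then $h$ is conformal off $E$, and it still expands the disk $B(0,r)$ by the unbounded factor $r^{1/K-1}$. So one cannot prove the theorem by mapping an arbitrary covering forward disk by disk. On the other hand, $\mathcal A$ contains a closed disk of diameter $\frac12$, so $\mathcal M^d(E)\ge2^{-d}\ge\frac14$, while the expanded disk has content at most $4$.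
\end{example}

The example suggests why the conjecture should be true. To distort a small disk by a large factor, the set $E$ must occupy a definite share of the area around it at many larger scales, and such area is expensive in content. Strongly distorted disks can exist, but they should carry a small part of the total cost. The proof makes this precise.

\section{The method in a model case}\label{sec:model}

For a compact set $E$, a point $x$ and $r>0$, let
\[
T(x,r)=\int_{E\setminus B(x,r)}\frac{dA(y)}{|y-x|^2}<\infty .
\]
Splitting into dyadic annuli gives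
\begin{equation}\label{eq:Tannuli}
T(x,r)\le\sum_{j\ge0}\frac{|E\cap B(x,2^{j+1}r)|}{4^jr^2},
\end{equation}
and each term is $4\pi$ times the fraction of $B(x,2^{j+1}r)$ filled by $E$. So $T(x,r)$ counts the scales above $r$ at which $E$ is dense around $x$. The analytic half of the proof is the following estimate, proved in Section~\ref{sec:distortion}. Its right side depends on the map only through $k$.

\begin{proposition}[Pointwise distortion]\label{prop:distortion}
There is a universal constant $C_1$ with the following property. Let $E$ be compact and let $h$ be a principal quasiconformal map whose coefficient $\mu$ vanishes off $E$ and satisfies $\|\mu\|_\infty\le k\le\frac13$. Then for $|z-x|=r>0$,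
\begin{equation}\label{eq:distortion}
\Big|\log\frac{|h(z)-h(x)|}{r}\Big|\le C_1k\,\big(1+T(x,r)\big),
\end{equation}
and consequently $h(B(x,r))\subset B\big(h(x),\,re^{C_1k(1+T(x,r))}\big)$.
\end{proposition}

In Example~\ref{ex:radial} with $E=\mathcal A$, $x=0$ and $k=\frac{K-1}{K+1}$, we have $T(0,r)=2\pi\log\frac1r$, and the left side of \eqref{eq:distortion} is $(1-\frac1K)\log\frac1r=\frac{k}{\pi(1+k)}T(0,r)$. So the linear dependence on $kT$ is the true order.

Here is the simplest situation in which Proposition~\ref{prop:distortion} gives the upper bound of the theorem. Let $0<d<2$, $k\le\frac13$, and suppose that $E$ is covered by $N$ squares of the \emph{same} side $l$, with two properties. The covering is nearly optimal: $Nl^d\le C_0\mathcal M^d(E)$. And it is nowhere wasteful: every disk of radius $\rho\ge l$ meets at most $\Theta(\rho/l)^d$ of the squares. The second property is natural, since squares in such a disk that cost much more than $\rho^d$ could be traded for the disk itself. It gives $|E\cap B(x,\rho)|\le\Theta(\rho/l)^d\,l^2$, and so by \eqref{eq:Tannuli}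
\begin{equation}\label{eq:model}
T(x,l)\le\sum_{j\ge0}\Theta\,\frac{2^{(j+1)d}}{4^j}\le\frac{4\Theta}{1-2^{d-2}}=:T_0\qquad\text{for every }x .
\end{equation}
A square of side $l$ with center $c$ lies in $B(c,l)$, and its image lies in a disk of diameter $2le^{C_1k(1+T_0)}$. Hence
\[
\mathcal M^d(h(E))\le N\big(2le^{C_1k(1+T_0)}\big)^d\le4C_0\,e^{2C_1k(1+T_0)}\mathcal M^d(E).
\]
The mechanism is the geometric series in \eqref{eq:model}: a set that is at most $d$-dimensional above scale $l$ fills a fraction at most about $2^{-j(2-d)}$ of the area at scale $2^jl$. For $d=2$ the series diverges, and so does $T$: if $E=[0,1]^2$, every $x\in E$ is the vertex of a quarter disk of radius $\frac12$ in $E$, so $T(x,l)\ge\frac\pi2\log\frac1{2l}$. The case $d=2$ will instead follow from an $L^2$ estimate for area (Lemma~\ref{lem:area}).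

In general, a nearly optimal and nowhere wasteful covering by dyadic squares always exists (Lemma~\ref{lem:packing}), but the squares have different sizes, and then $T$ is not bounded. Two things go wrong. A small square next to a much larger one can have large $T$, and there can be many such squares; we discard them, and cover them by a fixed dilate of a larger square (Section~\ref{sec:covering}). For the remaining squares we still have no uniform bound, but we show that $e^{\theta T}$ has bounded average, weighted by cost, when $\theta$ is small (Section~\ref{sec:exp}). This proves the upper bound for small $k$. Factoring $h$ into maps with small coefficient removes the restriction on $k$, and the lower bound is the upper bound for $h^{-1}$ (Section~\ref{sec:proof}).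

\section{Background on quasiconformal maps}\label{sec:background}

We use the following textbook facts; see \cite{AIM} and \cite{Ahlfors}. The letter $C$ denotes universal constants, which may change from line to line.

\begin{itemize}
\item[(Q1)] \emph{Cauchy and Beurling transforms.} For compactly supported $f\in L^2$ let $\mathcal Cf(w)=\frac1\pi\int\frac{f(\zeta)}{w-\zeta}\,dA(\zeta)$. Then $\bar\partial\,\mathcal Cf=f$ and $\partial\,\mathcal Cf=Sf$, where the Beurling transform $S$ is an isometry of $L^2(\mathbb C)$ and is bounded on $L^3(\mathbb C)$.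
\item[(Q2)] \emph{Existence and uniqueness.} For compactly supported $\mu$ with $\|\mu\|_\infty<1$ there is exactly one principal quasiconformal $h$ with $\bar\partial h=\mu\,\partial h$ a.e. We call it the \emph{principal solution} with coefficient $\mu$. If the coefficient of a quasiconformal map vanishes a.e.\ on an open set, the map is conformal there.
\item[(Q3)] \emph{Area, inverses, compositions.} Quasiconformal maps are differentiable a.e., preserve null sets, and satisfy $|h(F)|=\int_FJ_h\,dA$ for measurable $F$; here $J_h=|\partial h|^2-|\bar\partial h|^2$ for the orientation-preserving maps that we consider. The inverse of a $K$-quasiconformal map is $K$-quasiconformal, and compositions of quasiconformal maps are quasiconformal. If $h,h_1$ have coefficients $\mu,\mu_1$, then the coefficient of $h\circ h_1^{-1}$ at the point $h_1(y)$ is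
\begin{equation}\label{eq:composition}
\frac{\mu-\mu_1}{1-\mu\,\overline{\mu_1}}\cdot\frac{\partial h_1}{\overline{\partial h_1}}\,(y)\qquad\text{for a.e. }y .
\end{equation}
The second factor has modulus $1$.
\item[(Q4)] \emph{Quasisymmetry.} For each $K$ there is a function $\eta_K$ such that every $K$-quasiconformal homeomorphism $h$ of $\mathbb C$ satisfies
\[
|a-x|\le t|y-x|\ \Longrightarrow\ |h(a)-h(x)|\le\eta_K(t)\,|h(y)-h(x)| .
\]
We write $\eta=\eta_2$.
\item[(Q5)] \emph{Koebe's $\frac14$-theorem.} If $g$ is holomorphic and injective on $B(w,\delta)$, then $g(B(w,\delta))\supset B(g(w),\frac14\delta|g'(w)|)$.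
\end{itemize}

Four consequences are used repeatedly.

\emph{The coefficient of a principal map.} The definition of quasiconformality in Section~\ref{sec:intro} allows reversal of orientation. A homeomorphism of $\mathbb C$ either preserves or reverses orientation everywhere, and a principal map is conformal near $\infty$, so it preserves orientation. Then $|\partial h|\ge|\bar\partial h|$ at points of differentiability. There $\max_\alpha|\partial_\alpha h|=|\partial h|+|\bar\partial h|$ and $\min_\alpha|\partial_\alpha h|=|\partial h|-|\bar\partial h|$, so $K$-quasiconformality is equivalent to $|\bar\partial h|\le\frac{K-1}{K+1}|\partial h|$ a.e. Thus a map $h$ as in Theorem~\ref{thm:main} is, by uniqueness in (Q2), the principal solution with its own coefficient $\mu$, where $\mu=0$ off $E$ and $\|\mu\|_\infty\le\frac{K-1}{K+1}$.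

\emph{The threshold $\frac13$.} By the same equivalence, $\|\mu\|_\infty\le\frac13$ gives a $2$-quasiconformal map, to which (Q4) applies with the universal function $\eta$.

\emph{Representation.} If $h$ is principal, then $\omega=\bar\partial h$ is a compactly supported $L^2$ function. The function $h(z)-z-\mathcal C\omega(z)$ is annihilated by $\bar\partial$, hence agrees a.e.\ with an entire function by Weyl's lemma, and it tends to $0$ at $\infty$. So it vanishes, and
\begin{equation}\label{eq:representation}
h(z)=z+\mathcal C\omega(z),\qquad\partial h=1+S\omega,\qquad\omega=\mu+\mu S\omega\qquad\text{a.e.}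
\end{equation}

\emph{Inverses and compositions of principal maps are principal.} If $h$ is conformal off the compact set $E$, then $h^{-1}$ is conformal off the compact set $h(E)$, and $w=z+O(1/z)$ gives $z=w+O(1/w)$. For a composition, substitute one expansion into the other.

\section{Pointwise distortion}\label{sec:distortion}

To prove Proposition~\ref{prop:distortion} we join the identity to $h$ by a path $h_t$ of principal solutions and bound the $t$-derivative of $\log|h_t(z)-h_t(x)|$. The point of the path is that the velocity field is a Cauchy transform of a \emph{bounded} function, whereas $\bar\partial h$ in \eqref{eq:representation} need not be bounded.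

\subsection*{The velocity field}

\begin{lemma}\label{lem:variation}
Let $\hat\mu$ vanish off the compact set $E$, $\|\hat\mu\|_\infty\le1$, and for $t\in[0,1)$ let $h_t$ be the principal solution with coefficient $t\hat\mu$. For every $z\in\mathbb C$ the function $t\mapsto h_t(z)$ is differentiable on $[0,1)$ (one-sidedly at $0$), and
\[
\frac{d}{dt}h_t(z)=(\mathcal C\nu_t)(h_t(z)),
\]
where $\nu_t$ does not depend on $z$, vanishes a.e.\ off $h_t(E)$, and satisfies $|\nu_t|\le(1-t^2)^{-1}$.
\end{lemma}

\begin{proof}
Fix $t_0$ and put $E'=h_{t_0}(E)$ and $g_t=h_t\circ h_{t_0}^{-1}$. The map $g_t$ is principal, and by \eqref{eq:composition} its coefficient is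
\[
\sigma_t=\Big(\frac{(t-t_0)\hat\mu}{1-tt_0|\hat\mu|^2}\cdot\frac{\partial h_{t_0}}{\overline{\partial h_{t_0}}}\Big)\circ h_{t_0}^{-1},
\]
which vanishes off the fixed compact set $E'$. As $t\to t_0$, $(1-tt_0a)^{-1}\to(1-t_0^2a)^{-1}$ uniformly in $a\in[0,1]$. So $\sigma_t/(t-t_0)$ converges in $L^\infty$ to
\[
\nu_{t_0}=\Big(\frac{\hat\mu}{1-t_0^2|\hat\mu|^2}\cdot\frac{\partial h_{t_0}}{\overline{\partial h_{t_0}}}\Big)\circ h_{t_0}^{-1},
\]
which has the stated support and bound. In particular $\|\sigma_t\|_\infty=O(|t-t_0|)$.

We need a pointwise expansion of $g_t$, and $\mathcal C$ does not map $L^2$ into bounded functions; this is why $L^3$ enters. If $f\in L^3$ vanishes off $E'$, H\"older's inequality gives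
\begin{equation}\label{eq:CL3}
|\mathcal Cf(w)|\le\frac1\pi\|f\|_3\Big(\int_{E'}|w-\zeta|^{-3/2}dA(\zeta)\Big)^{2/3}\le\frac1\pi\big(4\pi+|E'|\big)^{2/3}\|f\|_3
\end{equation}
for all $w$, and $\mathcal Cf$ is continuous because translation is continuous in $L^{3/2}_{\mathrm{loc}}$.

Let $M=\max(1,\|S\|_{L^3\to L^3})$ and take $t$ so close to $t_0$ that $M\|\sigma_t\|_\infty\le\frac12$. By \eqref{eq:representation}, $\omega=\bar\partial g_t$ solves $\omega=\sigma_t+\sigma_tS\omega$. The operator $\sigma_tS$ has norm at most $\frac12$ on $L^2$ and on $L^3$. So the solution is unique in $L^2$ and equals the Neumann series $\sum_{n\ge0}(\sigma_tS)^n\sigma_t$, which converges in both spaces. The terms with $n\ge1$ give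
\[
\|\omega-\sigma_t\|_3\le2M\|\sigma_t\|_\infty\|\sigma_t\|_3\le2M|E'|^{1/3}\|\sigma_t\|_\infty^2=O(|t-t_0|^2).
\]
Since $\omega\in L^3$, both sides of $g_t(w)=w+\mathcal C\omega(w)$ are continuous, so this identity holds for every $w$. By \eqref{eq:CL3}, $g_t(w)=w+\mathcal C\sigma_t(w)+O(|t-t_0|^2)$ uniformly in $w$, and $\mathcal C\sigma_t/(t-t_0)\to\mathcal C\nu_{t_0}$ uniformly. Put $w=h_{t_0}(z)$, subtract $w$, divide by $t-t_0$, and let $t\to t_0$.
\end{proof}

\subsection*{Area of the moving set}
The lemma will bound the derivative of $\log|h_t(z)-h_t(x)|$ by an integral like $T$, but taken over the moving set $h_t(E)$ and centered at $h_t(x)$. To return to $E$ we must know that the share of $h_t(B)$ filled by $h_t(E)$ is controlled by the share of a neighborhood of $B$ filled by $E$, for every disk $B$. We begin with the global statement, which is also the case $d=2$ of the theorem for small $k$.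

\begin{lemma}\label{lem:area}
Let $h$ be principal with coefficient $\mu$, where $\|\mu\|_\infty\le k\le\frac13$ and $\mu=0$ a.e.\ off a bounded measurable set $F$. Then $|h(F)|\le(1-k)^{-2}|F|\le\frac94|F|$.
\end{lemma}

\begin{proof}
By \eqref{eq:representation} and $\|S\omega\|_2=\|\omega\|_2$ we have $\|\omega\|_2\le k|F|^{1/2}+k\|\omega\|_2$, so $\|\omega\|_2\le\frac{k}{1-k}|F|^{1/2}$. Therefore
\[
|h(F)|=\int_FJ_h\le\int_F|1+S\omega|^2\le\big(|F|^{1/2}+\|\omega\|_2\big)^2\le(1-k)^{-2}|F|.\qedhere
\]
\end{proof}

To localize, we split $h$ into a principal map that carries the coefficient on $2B$, to which Lemma~\ref{lem:area} applies, followed by a map that is conformal there, whose derivative is bounded by Koebe's theorem.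

\begin{lemma}\label{lem:localarea}
Let $h$ be principal with coefficient $\mu$, where $\|\mu\|_\infty\le\frac13$ and $\mu=0$ a.e.\ off the compact set $E$. For every disk $B=B(x,\rho)$, with $2B=B(x,2\rho)$,
\[
|h(E\cap B)|\le C\,\big(\operatorname{diam}h(2B)\big)^2\,\frac{|E\cap2B|}{\rho^2}.
\]
\end{lemma}

\begin{proof}
Let $h_1$ be the principal solution with coefficient $\mu\chi_{2B}$ and let $g=h\circ h_1^{-1}$. By \eqref{eq:composition} the coefficient of $g$ vanishes a.e.\ on the open set $h_1(2B)$, so $g$ is conformal there.

\emph{The set $h_1(2B)$ is not small.} The function $\psi(\zeta)=\frac{h_1(x+\zeta)-h_1(x-\zeta)}{2\zeta}$ is holomorphic for $|\zeta|>2\rho$, continuous for $|\zeta|\ge2\rho$, and tends to $1$ at $\infty$ because $h_1$ is principal. The maximum principle gives $1\le\max_{|\zeta|=2\rho}|\psi|\le\operatorname{diam}h_1(\overline{2B})/(4\rho)$.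

\emph{The set $h_1(B)$ lies well inside it.} Let $y\in B$, $w=h_1(y)$, and let $\delta$ be the distance from $w$ to $\partial h_1(2B)=h_1(\partial(2B))$, say $\delta=|h_1(y')-w|$ with $|y'-x|=2\rho$. Then $|y'-y|\ge\rho$, and $|a-y|\le3\rho\le3|y'-y|$ for all $a\in\overline{2B}$. By (Q4), $|h_1(a)-w|\le\eta(3)\delta$. So $4\rho\le\operatorname{diam}h_1(\overline{2B})\le2\eta(3)\delta$, that is, $\delta\ge2\rho/\eta(3)$.

\emph{The derivative of $g$.} Since $B(w,\delta)\subset h_1(2B)$, (Q5) shows that $h(2B)\supset g(B(w,\delta))$ contains a disk of diameter $\frac12\delta|g'(w)|$. Hence $|g'(w)|\le2\operatorname{diam}h(2B)/\delta\le\eta(3)\operatorname{diam}h(2B)/\rho$ for all $w\in h_1(B)$.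

The coefficient of $h_1$ vanishes off $E\cap2B$, so Lemma~\ref{lem:area} gives $|h_1(E\cap B)|\le|h_1(E\cap2B)|\le\frac94|E\cap2B|$. Thus
\[
|h(E\cap B)|=\int_{h_1(E\cap B)}|g'|^2\,dA\le\frac94\,\eta(3)^2\,\frac{(\operatorname{diam}h(2B))^2}{\rho^2}\,|E\cap2B|.\qedhere
\]
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:distortion}}
If $k=0$ then $h$ is the identity, so let $k>0$. Put $\hat\mu=\mu/k$ and let $h_t$ be as in Lemma~\ref{lem:variation}. By uniqueness, $h_0$ is the identity and $h_k=h$; this is where the principal normalization fixes the scale. Let $u(t)=\log|h_t(z)-h_t(x)|$, so that $u(0)=\log r$. By the mean value theorem, \eqref{eq:distortion} follows once we show $|u'(t)|\le C_1(1+T(x,r))$ on $[0,k]$.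

Fix $t\in[0,k]$ and write $w=h_t(x)$, $w'=h_t(z)$, $s=|w-w'|>0$, $E_t=h_t(E)$. Since $\frac1{w'-\zeta}-\frac1{w-\zeta}=-\frac{w'-w}{(w'-\zeta)(w-\zeta)}$, Lemma~\ref{lem:variation} gives
\[
u'(t)=\operatorname{Re}\frac{\mathcal C\nu_t(w')-\mathcal C\nu_t(w)}{w'-w}=-\operatorname{Re}\frac1\pi\int\frac{\nu_t(\zeta)\,dA(\zeta)}{(w'-\zeta)(w-\zeta)} .
\]
Conformality off $E$ enters here: $\nu_t$ vanishes off $E_t$. As $|\nu_t|\le(1-\frac19)^{-1}=\frac98$,
\begin{equation}\label{eq:uprime}
|u'(t)|\le\frac{9}{8\pi}\int_{E_t}\frac{dA(\zeta)}{|\zeta-w|\,|\zeta-w'|}.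
\end{equation}

\emph{Near part: $|\zeta-w|\le2s$.} Here we ignore $E_t$. If $|\zeta-w|\le s/2$ then $|\zeta-w'|\ge s/2$, so these $\zeta$ contribute at most $\frac2s\int_{|\zeta-w|\le s/2}|\zeta-w|^{-1}dA=\frac2s\cdot\pi s=2\pi$ to the integral. Exchanging $w$ and $w'$, the disk $|\zeta-w'|\le s/2$ also contributes at most $2\pi$. On the rest of the near part the integrand is at most $4/s^2$ and the area at most $4\pi s^2$, which contributes at most $16\pi$.

\emph{Far part: $|\zeta-w|>2s$.} Now $|\zeta-w'|\ge\frac12|\zeta-w|$, so it suffices to prove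
\[
I:=\int_{E_t\cap\{|\zeta-w|>2s\}}\frac{dA(\zeta)}{|\zeta-w|^2}\le C+C\,T(x,r).
\]
Write $\zeta=h_t(y)$ with $y\in E$ and sort the points by $|y-x|$. Recall that $h_t$ is $2$-quasiconformal.

If $|y-x|<r=|z-x|$, then $|\zeta-w|\le\eta(1)s$ by (Q4). These $\zeta$ lie in the annulus $2s<|\zeta-w|\le\eta(1)s$ and contribute at most $2\pi\log^+(\eta(1)/2)$ to $I$.

Let $2^jr\le|y-x|<2^{j+1}r$ with $j\ge0$, and put $B_j=B(x,2^{j+1}r)$. For $a\in2B_j$ we have $|a-x|\le4|y-x|$, so $|h_t(a)-w|\le\eta(4)|\zeta-w|$ and $\operatorname{diam}h_t(2B_j)\le2\eta(4)|\zeta-w|$. By Lemma~\ref{lem:localarea} for $h_t$ and $B_j$, these $\zeta$ contribute at most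
\[
\frac{4\eta(4)^2\,|h_t(E\cap B_j)|}{(\operatorname{diam}h_t(2B_j))^2}\le C\,\frac{|E\cap B(x,2^{j+2}r)|}{4^jr^2}.
\]
The unknown size of $h_t(2B_j)$ has canceled, and only $E$ remains. Separate the part of $E$ in $B(x,r)$, of area at most $\pi r^2$, and sum over $j$:
\[
\sum_{j\ge0}\frac{|E\cap B(x,2^{j+2}r)|}{4^jr^2}\le\sum_{j\ge0}\frac\pi{4^j}+\int_{E\setminus B(x,r)}\ \sum_{j\ge0:\ 2^{j}r>|y-x|/4}\frac1{(2^jr)^2}\ dA(y)\le\frac{4\pi}3+\frac{64}3\,T(x,r),
\]
because the inner sum is a geometric series with ratio $\frac14$ and first term less than $16/|y-x|^2$. This bounds $I$, and with the near part and \eqref{eq:uprime} it proves \eqref{eq:distortion}.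

For the inclusion, let $\rho>0$ be the maximum of $|h(a)-h(x)|$ over $a\in\overline B(x,r)$. It is not attained at a point $a\in B(x,r)$, since $h(a)$ is then interior to the open set $h(B(x,r))$, which contains points farther from $h(x)$. So it is attained only on the circle, where \eqref{eq:distortion} bounds it, and $h(B(x,r))\subset B(h(x),\rho)$. \qed

\section{Efficient coverings by dyadic squares}\label{sec:covering}

From now until Section~\ref{sec:proof} no map appears. Fix a gauge $\varphi$ of type $(A,b)$; since $b<2$, \eqref{eq:gauge} gives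
\begin{equation}\label{eq:doubling}
\varphi(\lambda r)\le A\lambda^2\varphi(r)\qquad(r>0,\ \lambda\ge1).
\end{equation}
Dyadic squares are the half-open squares $[i2^m,(i+1)2^m)\times[j2^m,(j+1)2^m)$ with $i,j,m\in\mathbb Z$; two of them are either disjoint or nested. For a square $Q$, $l_Q$ is its side, $c_Q$ its center, and $3Q$ the concentric square of side $3l_Q$. An interval of length at most $n2^m$ meets at most $n+1$ of the intervals $[i2^m,(i+1)2^m)$.

\subsection*{A covering that is nowhere wasteful}
Start from a nearly optimal covering. Whenever the squares inside a dyadic square $Q$ cost at least as much as $Q$, replace them by $Q$. The total cost does not increase, and no wasteful cluster survives.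

\begin{lemma}\label{lem:packing}
Let $E\ne\emptyset$ be compact and $\varepsilon>0$. There is a finite family $\mathcal P$ of disjoint dyadic squares covering $E$ such that
\begin{itemize}
\item[(a)] $\sum_{P\in\mathcal P}\varphi(l_P)\le64A\,(\mathcal M^\varphi(E)+\varepsilon)$;
\item[(b)] $\sum_{P\in\mathcal P,\,P\subset Q}\varphi(l_P)\le4\varphi(l_Q)$ for every dyadic square $Q$;
\item[(c)] $\sum\{\varphi(l_P):P\in\mathcal P,\ l_P\le r,\ |c_P-c|\le r\}\le\Theta\,\varphi(r)$ for all $c\in\mathbb C$ and $r>0$, where $\Theta=144A$.
\end{itemize}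
\end{lemma}

\begin{proof}
Cover $E$ by disks of diameters $\delta_i>0$ with $\sum\varphi(\delta_i)\le\mathcal M^\varphi(E)+\varepsilon$. Replace each by the concentric open disk of diameter $2\delta_i$ and use compactness to keep finitely many. Let $\ell_i$ be the power of $2$ with $2\delta_i\le\ell_i<4\delta_i$. The $i$-th disk meets at most $4$ dyadic squares of side $\ell_i$, and $\varphi(\ell_i)\le\varphi(4\delta_i)\le16A\varphi(\delta_i)$. Among all these squares keep those that meet $E$, and among those the maximal ones. This is a finite disjoint family $\mathcal D$ that covers $E$, with $\sum_{D\in\mathcal D}\varphi(l_D)\le64A(\mathcal M^\varphi(E)+\varepsilon)$.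

Let $L$ be a power of $2$ that is at least $\operatorname{diam}E$ and at least $l_D$ for every $D\in\mathcal D$. Then $E$ meets at most $4$ dyadic squares of side $L$, and these contain all $D\in\mathcal D$, since each $D$ meets $E$. Let $\mathcal Q$ be the set of dyadic squares $Q$ with $l_Q\le L$ that contain some $D\in\mathcal D$ and satisfy
\begin{equation}\label{eq:heavy}
\sum_{D\in\mathcal D,\,D\subset Q}\varphi(l_D)\ge\varphi(l_Q).
\end{equation}
The cap $L$ makes $\mathcal Q$ finite; without it, a bounded gauge could admit arbitrarily large squares. Each $D\in\mathcal D$ belongs to $\mathcal Q$. Let $\mathcal P$ be the set of maximal elements of $\mathcal Q$. It is finite and disjoint, and it covers $E$ because each $D$ lies in some $P$. Summing \eqref{eq:heavy} over the disjoint squares $P\in\mathcal P$ gives (a).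

(b) Let first $l_Q\le L$; we show that the sum is at most $\varphi(l_Q)$. If $Q\in\mathcal Q$, then $Q\subset P_0$ for some $P_0\in\mathcal P$, and $P\subset Q$ with $P\in\mathcal P$ forces $P=P_0=Q$. If $Q\notin\mathcal Q$ contains some element of $\mathcal P$, it contains some $D$, so \eqref{eq:heavy} fails for $Q$; using \eqref{eq:heavy} for each $P\subset Q$,
\[
\sum_{P\subset Q}\varphi(l_P)\le\sum_{D\subset Q}\varphi(l_D)<\varphi(l_Q).
\]
Now let $l_Q>L$. Each $P$ contains some $D$ and has side at most $L$, so all $P$ lie in the at most $4$ squares of side $L$ above. The sum is at most $4\varphi(L)\le4\varphi(l_Q)$, by monotonicity of $\varphi$.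

(c) Let $2^{m-1}<r\le2^m$. Each $P$ in the sum lies in a dyadic square of side $2^m$, which contains $c_P$ and so meets $\overline B(c,r)$. There are at most $9$ such squares. By (b) and \eqref{eq:doubling} the sum is at most $36\varphi(2^m)\le36\varphi(2r)\le144A\varphi(r)$.
\end{proof}

Fix $\mathcal P$ as in the lemma. Put $m_P=\varphi(l_P)$ and $m(\mathcal P')=\sum_{P\in\mathcal P'}m_P$ for $\mathcal P'\subset\mathcal P$; this is a measure on the finite set $\mathcal P$.

\subsection*{A discrete substitute for $T$}
We want to bound $T$ at the center of a square $R\in\mathcal P$, at scale comparable to $l_R$. The part of $E$ in $P\in\mathcal P$ has area at most $l_P^2$, and if $P$ is far from $R$ compared with both sides it contributes about $l_P^2/|c_R-c_P|^2$. This suggests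
\[
\Delta(R,P)=\max\big(|c_R-c_P|,\,l_R,\,l_P\big),\qquad\tau_R=\sum_{P\in\mathcal P}\frac{l_P^2}{\Delta(R,P)^2}\qquad(R,P\in\mathcal P).
\]
The function $\Delta$ is symmetric, $\Delta(P,P)=l_P$, and
\begin{equation}\label{eq:triangle}
\Delta(P,P')\le\Delta(P,R)+\Delta(R,P'),
\end{equation}
since each of $|c_P-c_{P'}|$, $l_P$, $l_{P'}$ is at most the right side. The truncation at $l_R$ reflects the disk removed in the definition of $T$. The truncation at $l_P$ makes every term of $\tau_R$ at most $1$, and this is false for $T$ when a large square $P$ is close to $R$.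

\begin{example}\label{ex:row}
Let $\varphi(t)=t$ and $l=2^{-n}<\frac1{10}$. Let $\mathcal P$ consist of $P=[0,1)^2$ and the $2^n$ dyadic squares $R$ of side $l$ in $[0,1)\times[-l,0)$. Property (b) holds with constant $1$, and $m(\mathcal P)=2$. Let $E$ be the union of $[0,1-\frac l2]^2$ and the centers $c_R$. For $5l\le\rho\le\frac12$ the points $c_R+\rho e^{i\alpha}$ lie in $E$ for $\alpha\in[\frac\pi6,\frac\pi2]$ if $\operatorname{Re}c_R<\frac12$, and for $\alpha\in[\frac\pi2,\frac{5\pi}6]$ otherwise. So $T(c_R,5l)\ge\frac\pi3\log\frac1{10l}$ for every small square, and $\sum_Rm_Re^{\theta T(c_R,5l)}\ge(2^n/10)^\theta$ is unbounded in $n$ for every $\theta>0$.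
\end{example}

In the example the small squares are superfluous: they lie in $3P$. We discard such squares in general. A discarded square may be near a larger square that is itself discarded, but the sides at least double along such a chain, so the chain stays within a fixed dilate of its last square.

\begin{lemma}\label{lem:good}
Let $\mathcal R$ be the set of $R\in\mathcal P$ such that $R\cap3P=\emptyset$ for all $P\in\mathcal P$ with $l_P>l_R$. Then
\begin{itemize}
\item[(i)] $E\subset\bigcup_{R\in\mathcal R}B(c_R,5l_R)$;
\item[(ii)] $T(c_R,5l_R)\le3\tau_R$ for $R\in\mathcal R$.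
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $y_0\in E$ and let $P_0\in\mathcal P$ contain $y_0$. As long as $P_i\notin\mathcal R$, choose $P_{i+1}\in\mathcal P$ with $l_{P_{i+1}}>l_{P_i}$, hence $l_{P_{i+1}}\ge2l_{P_i}$, and a point $y_{i+1}\in P_i\cap3P_{i+1}$. As $\mathcal P$ is finite, the process stops at some $P_n\in\mathcal R$. If $n=0$, then $|y_0-c_{P_0}|\le l_{P_0}$. Let $n\ge1$, and let $|\cdot|_\infty$ be the maximum norm on $\mathbb R^2$. Then $|y_0-y_1|_\infty\le l_{P_0}$, as both points lie in $P_0$. For $1\le i\le n-1$ we have $y_i\in3P_i$ and $y_{i+1}\in P_i$, so $|y_i-y_{i+1}|_\infty\le\frac32l_{P_i}+\frac12l_{P_i}=2l_{P_i}$. Finally $|y_n-c_{P_n}|_\infty\le\frac32l_{P_n}$. Since $l_{P_i}\le2^{i-n}l_{P_n}$,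
\[
|y_0-c_{P_n}|_\infty\le2\sum_{i=0}^{n-1}l_{P_i}+\tfrac32l_{P_n}\le\tfrac72l_{P_n},\qquad |y_0-c_{P_n}|\le\tfrac72\sqrt2\,l_{P_n}<5l_{P_n}.
\]

(ii) Let $R\in\mathcal R$ and $y\in P\in\mathcal P$ with $|y-c_R|\ge5l_R$. We claim that $|y-c_R|\ge\max(l_P,l_R)$. If $l_P\le l_R$ this holds by the assumption on $y$. If $l_P>l_R$, then $c_R\in R$ is not in $3P$, so $|c_R-c_P|_\infty\ge\frac32l_P$, while $|y-c_P|_\infty\le\frac12l_P$; hence $|y-c_R|\ge l_P$. The claim gives $|c_R-c_P|\le|y-c_R|+l_P/\sqrt2\le(1+\frac1{\sqrt2})|y-c_R|$. Therefore $\Delta(R,P)\le(1+\frac1{\sqrt2})|y-c_R|$, and $(1+\frac1{\sqrt2})^2=\frac32+\sqrt2<3$ gives $|y-c_R|^{-2}\le3\Delta(R,P)^{-2}$. Integrate over such $y\in P$ and sum over $P\in\mathcal P$, which cover $E$.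
\end{proof}

\section{Exponential integrability}\label{sec:exp}

By Proposition~\ref{prop:distortion} and Lemma~\ref{lem:good}, the cost of covering $h(E)$ is governed by $\sum_Rm_Re^{\theta\tau_R}$ with $\theta$ proportional to $k$. The next example shows that $\tau$ can be unbounded on $\mathcal R$, and that a bound for this sum can hold only for small $\theta$.

\begin{example}\label{ex:tower}
Let $\varphi(t)=t$ and let $\mathcal P$ consist of $P_j=[4\cdot2^{-j},5\cdot2^{-j})\times[0,2^{-j})$, $0\le j\le n$. Property (b) holds with constant $2$, and $1\le m(\mathcal P)\le2$. All squares belong to $\mathcal R$: for $i>j$, points of $P_i$ have abscissa less than $\frac52\,2^{-j}$ and points of $3P_j$ have abscissa at least $3\cdot2^{-j}$. For $j\le i$ we have $2^{-j}\le\Delta(P_i,P_j)\le5\cdot2^{-j}$, and for $j>i$ we have $\Delta(P_i,P_j)\ge2^{-i}$. So $\frac{i+1}{25}\le\tau_{P_i}\le i+2$. The sum $\sum_i2^{-i}e^{\theta\tau_{P_i}}$ stays bounded as $n\to\infty$ if $\theta<\log2$, and it is unbounded if $\theta>25\log2$.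
\end{example}

In the example the mass of $\{\tau>s\}$ decays exponentially in $s$. In general we prove the moment bounds $\|\tau\|_{L^q(m)}\le\Gamma q\,m(\mathcal P)^{1/q}$, by duality. Testing $\tau$ against a function $f$ and exchanging the order of summation turns the geometric series of \eqref{eq:model} into a bound by a maximal function of $f$. The factor $q$ is the norm of the maximal operator on $L^{q/(q-1)}$, so we track it explicitly.

\begin{lemma}\label{lem:exp}
There is $\Gamma=\Gamma(A,b)\ge1$ such that $\sum_{R\in\mathcal P}m_R\tau_R^q\le(\Gamma q)^q\,m(\mathcal P)$ for all integers $q\ge1$. Consequently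
\[
\sum_{R\in\mathcal P}m_R\,e^{\theta\tau_R}\le2\,m(\mathcal P)\qquad\text{if }0\le\theta\le\frac1{2e\Gamma}.
\]
\end{lemma}

\begin{proof}
\emph{The maximal function.} For $P\in\mathcal P$ and $r\ge l_P$ let $\mathcal B(P,r)=\{R\in\mathcal P:\Delta(R,P)\le r\}$. It contains $P$, and $m(\mathcal B(P,r))\le\Theta\varphi(r)$ by Lemma~\ref{lem:packing}(c). For $f\ge0$ on $\mathcal P$ put
\[
Nf(P)=\sup_{r\ge l_P}\frac1{\varphi(r)}\sum_{R\in\mathcal B(P,r)}m_Rf_R .
\]
We divide by $\varphi(r)$ and not by $m(\mathcal B(P,r))$, for which we have no lower bound or doubling property. For $f,g\ge0$ we have $N(f+g)\le Nf+Ng$ and $\|Nf\|_\infty\le\Theta\|f\|_\infty$.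

\emph{Weak type $(1,1)$.} Let $s>0$. For each $P$ with $Nf(P)>s$ choose $r_P\ge l_P$ with $\sum_{\mathcal B(P,r_P)}m_Rf_R>s\varphi(r_P)$. Go through these finitely many $P$ in order of decreasing $r_P$, and select $P$ if $\mathcal B(P,r_P)$ is disjoint from the sets selected before. Call the selected sets $\mathcal B(P_i,r_i)$. For every $P$ with $Nf(P)>s$, the set $\mathcal B(P,r_P)$ meets some $\mathcal B(P_i,r_i)$ with $r_i\ge r_P$, and \eqref{eq:triangle} gives $P\in\mathcal B(P_i,2r_i)$. Using \eqref{eq:doubling} and disjointness,
\[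
m\{Nf>s\}\le\Theta\sum_i\varphi(2r_i)\le4A\Theta\sum_i\varphi(r_i)\le\frac{4A\Theta}s\sum_Rm_Rf_R .
\]

\emph{Strong type.} Let $q\ge2$ and $p=q/(q-1)$. Split $f$ at height $s/(2\Theta)$. The lower part has maximal function at most $s/2$, so by the weak-type bound for the upper part
\[
m\{Nf>s\}\le\frac{8A\Theta}s\sum_{R:\ f_R>s/(2\Theta)}m_Rf_R .
\]
Therefore
\[
\sum_Pm_P\,Nf(P)^p=p\int_0^\infty s^{p-1}m\{Nf>s\}\,ds\le8A\Theta\,p\sum_Rm_Rf_R\int_0^{2\Theta f_R}s^{p-2}\,ds,
\]
and the right side equals $4A\frac p{p-1}(2\Theta)^p\sum_Rm_Rf_R^p$. Since $\frac p{p-1}=q$ and $(4Aq)^{1/p}\le4Aq$,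
\begin{equation}\label{eq:strong}
\|Nf\|_{L^p(m)}\le8A\Theta\,q\,\|f\|_{L^p(m)} .
\end{equation}

\emph{Duality.} Fix $P$. Since $\Delta(R,P)\ge l_P$, we can sort the squares $R$ by the $j\ge0$ with $2^jl_P\le\Delta(R,P)<2^{j+1}l_P$. By the definition of $N$ and \eqref{eq:gauge},
\[
l_P^2\sum_R\frac{m_Rf_R}{\Delta(R,P)^2}\le\sum_{j\ge0}\frac{\varphi(2^{j+1}l_P)}{4^j}\,Nf(P)\le\sum_{j\ge0}\frac{A\,2^{(j+1)b}}{4^j}\,m_P\,Nf(P)\le A_b\,m_P\,Nf(P),
\]
where $A_b=4A/(1-2^{b-2})$. This is the one place where $b<2$ is essential, and the one place where the truncation of $\Delta$ at $l_P$ is. Summing over $P$,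
\begin{equation}\label{eq:duality}
\sum_Rm_Rf_R\tau_R\le A_b\sum_Pm_P\,Nf(P).
\end{equation}
Put $\Gamma=8A\Theta A_b$. For $q=1$ take $f=1$ in \eqref{eq:duality}: $\sum_Rm_R\tau_R\le A_b\Theta\,m(\mathcal P)\le\Gamma m(\mathcal P)$. For $q\ge2$, H\"older's inequality and \eqref{eq:strong} bound the right side of \eqref{eq:duality} by $\Gamma q\,m(\mathcal P)^{1/q}\|f\|_{L^p(m)}$. Take $f=\tau^{q-1}$, so that $f^p=\tau^q$ and $\|f\|_{L^p(m)}=\|\tau\|_{L^q(m)}^{q-1}$. This gives $\|\tau\|_{L^q(m)}^q\le\Gamma q\,m(\mathcal P)^{1/q}\|\tau\|_{L^q(m)}^{q-1}$, and dividing by the finite positive number $\|\tau\|_{L^q(m)}^{q-1}$ gives the moment bound.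

\emph{The exponential.} The term $q^q/q!$ occurs in the series for $e^q$, so $q^q/q!\le e^q$ and
\[
\sum_Rm_Re^{\theta\tau_R}\le m(\mathcal P)\Big(1+\sum_{q\ge1}\frac{(\theta\Gamma q)^q}{q!}\Big)\le m(\mathcal P)\sum_{q\ge0}(e\theta\Gamma)^q\le2\,m(\mathcal P).\qedhere
\]
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

\subsection*{Small coefficient}

\begin{proposition}\label{prop:small}
Let $\varphi$ be a gauge of type $(A,b)$, $b<2$, and let $k_\varphi=\min\{\frac13,\frac1{12eC_1\Gamma}\}$. If $h$ is principal, conformal off the compact set $E$, and its coefficient is bounded by $k\le k_\varphi$, then $\mathcal M^\varphi(h(E))\le C_2\,\mathcal M^\varphi(E)$, where $C_2\ge1$ depends only on $A$.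
\end{proposition}

\begin{proof}
We may assume $E\ne\emptyset$. Let $\varepsilon>0$ and take $\mathcal P$ and $\mathcal R$ as in Lemmas~\ref{lem:packing} and~\ref{lem:good}. By Lemma~\ref{lem:good}(i), the sets $h(B(c_R,5l_R))$, $R\in\mathcal R$, cover $h(E)$. By Proposition~\ref{prop:distortion} and Lemma~\ref{lem:good}(ii), each lies in a disk of diameter $10l_Re^{X_R}$ with $X_R=C_1k(1+3\tau_R)$, and \eqref{eq:doubling} gives $\varphi(10l_Re^{X_R})\le100A\,e^{2X_R}m_R$. The choice of $k_\varphi$ gives $6C_1k\le1/(2e\Gamma)$, so Lemmas~\ref{lem:exp} and~\ref{lem:packing}(a) yield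
\[
\mathcal M^\varphi(h(E))\le100A\,e^{2C_1k}\sum_{R\in\mathcal P}m_R\,e^{6C_1k\tau_R}\le200A\,e^{C_1}m(\mathcal P)\le12800A^2e^{C_1}\big(\mathcal M^\varphi(E)+\varepsilon\big).
\]
Let $\varepsilon\to0$.
\end{proof}

\subsection*{Factorization}
The constant $C_2$ does not depend on the compact set, so the proposition can be iterated. We need to write $h$ as a composition of maps with small coefficient, each conformal off the current image of $E$. Formula \eqref{eq:composition} has the form of the subtraction formula for $\tanh$, which tells us how to interpolate.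

\begin{lemma}\label{lem:factor}
Let $E,h,K$ be as in Theorem~\ref{thm:main} and let $n\ge1$. There are compact sets $E_0=E,E_1,\dots,E_n=h(E)$ and principal maps $h_1,\dots,h_n$ such that $h_j$ is conformal off $E_{j-1}$, $h_j(E_{j-1})=E_j$, and the coefficient of $h_j$ is bounded by $\frac{\log K}{2n}$.
\end{lemma}

\begin{proof}
Let $\mu$ be the coefficient of $h$, and write $\mu=e^{i\beta}\tanh a$ with measurable $\beta$ and $a=\operatorname{artanh}|\mu|$. Then $a=0$ off $E$ and $0\le a\le\operatorname{artanh}\frac{K-1}{K+1}=\frac12\log K$. For $0\le j\le n$ let $f_j$ be the principal solution with coefficient $e^{i\beta}\tanh(ja/n)$. By uniqueness, $f_0$ is the identity and $f_n=h$. Put $E_j=f_j(E)$ and $h_j=f_j\circ f_{j-1}^{-1}$, a principal map with $h_j(E_{j-1})=E_j$. By \eqref{eq:composition}, the coefficient of $h_j$ at $f_{j-1}(y)$ has modulus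
\[
\frac{\tanh\frac{ja}n-\tanh\frac{(j-1)a}n}{1-\tanh\frac{ja}n\tanh\frac{(j-1)a}n}=\tanh\frac an\le\frac{a}{n}\le\frac{\log K}{2n},
\]
with $a=a(y)$. It vanishes for $y\notin E$, so $h_j$ is conformal off $E_{j-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gauge}]
Take $n=\max\{1,\lceil\log K/(2k_\varphi)\rceil\}$ in Lemma~\ref{lem:factor}. The coefficients of the $h_j$ are bounded by $k_\varphi$, so Proposition~\ref{prop:small} gives $\mathcal M^\varphi(E_j)\le C_2\mathcal M^\varphi(E_{j-1})$ for each $j$. Since $n\le1+\log K/(2k_\varphi)$,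
\[
\mathcal M^\varphi(h(E))\le C_2^n\,\mathcal M^\varphi(E)\le C_2K^\gamma\mathcal M^\varphi(E),\qquad\gamma=\frac{\log C_2}{2k_\varphi},
\]
and $C_2,\gamma$ depend only on $A,b$. The map $h^{-1}$ is principal, $K$-quasiconformal and conformal off the compact set $h(E)$. The upper bound for $h^{-1}$ and $h(E)$ reads $\mathcal M^\varphi(E)\le C_2K^\gamma\mathcal M^\varphi(h(E))$, which is the lower bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $0<d<2$ apply Theorem~\ref{thm:gauge} to $\varphi(t)=t^d$. For $d=2$ take $n=\max\{1,\lceil\frac32\log K\rceil\}$ in Lemma~\ref{lem:factor}, so that the coefficients are bounded by $\frac13$. Lemma~\ref{lem:area} gives $|E_j|\le\frac94|E_{j-1}|$, hence $|h(E)|\le(\frac94)^n|E|$, and by \eqref{eq:M2area}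
\[
\mathcal M^2(h(E))\le2|h(E)|\le2\big(\tfrac94\big)^n|E|\le\tfrac\pi2\big(\tfrac94\big)^n\mathcal M^2(E).
\]
The reverse bound is this bound for $h^{-1}$ and $h(E)$.
\end{proof}

\section{Growth of the constant in $K$}\label{sec:growth}

For $1<d\le2$ the dependence on $K$ cannot be better than polynomial: a thin ellipse is cheap to cover, and a principal map conformal outside it can open it up to a disk.

\begin{proposition}\label{prop:ellipse}
Let $1<d\le2$ and $K>1$. There are $E$ and $h$ as in Theorem~\ref{thm:main} with $\mathcal M^d(h(E))\ge\frac1{12}K^{d-1}\mathcal M^d(E)$.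
\end{proposition}

\begin{proof}
Let $k=\frac{K-1}{K+1}$, and let $E$ be the closed elliptical region centered at $0$ with horizontal semi-axis $1+k$ and vertical semi-axis $1-k$. Put $F(\zeta)=\zeta+k\bar\zeta$ for $|\zeta|\le1$ and $F(\zeta)=\zeta+k/\zeta$ for $|\zeta|\ge1$. The definitions agree on the unit circle, where $1/\zeta=\bar\zeta$. The linear part maps $\overline B(0,1)$ bijectively onto $E$. The outer part maps the circle $|\zeta|=\rho$ bijectively onto the ellipse with semi-axes $\rho+k/\rho$ and $\rho-k/\rho$; both increase strictly from $1+k$ and $1-k$ to $\infty$ as $\rho$ increases from $1$, so these ellipses fill the exterior of $E$ exactly once. Thus $F$ is a Lipschitz homeomorphism of $\mathbb C$ with coefficient $k\chi_{B(0,1)}$, and it is principal and $K$-quasiconformal. Its inverse $h=F^{-1}$ is principal, $K$-quasiconformal, conformal off $E$, and $h(E)=\overline B(0,1)$, so $\mathcal M^d(h(E))=2^d$ by \eqref{eq:disk}.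

Let $\epsilon=1-k=\frac2{K+1}<1$. The set $E\subset[-2,2]\times[-\epsilon,\epsilon]$ is covered by $\lceil2/\epsilon\rceil\le3/\epsilon$ squares of side $2\epsilon$, hence by as many disks of diameter $2\sqrt2\,\epsilon$. So $\mathcal M^d(E)\le\frac3\epsilon(2\sqrt2\,\epsilon)^d\le24\,\epsilon^{d-1}$, and
\[
\frac{\mathcal M^d(h(E))}{\mathcal M^d(E)}\ge\frac{2^d}{24}\Big(\frac{K+1}2\Big)^{d-1}\ge\frac{K^{d-1}}{12}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ahlfors}
Ahlfors, \emph{Lectures on Quasiconformal Mappings}.

\bibitem{ACMOU}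
Kari Astala, Albert Clop, Joan Mateu, Joan Orobitg, Ignacio Uriarte-Tuero, \emph{Distortion of Hausdorff measures and improved Painlev\'e removability for quasiregular mappings}, arXiv:math/0609327 (2006).

\bibitem{AIM}
Astala, Iwaniec, Martin, \emph{Elliptic PDEs and Quasiconformal Mappings in the Plane}, Princeton, 2009.

\end{thebibliography}
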